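\title{A nonpluripolar compact set that meets every fine analytic curve in a countable set}

\begin{abstract}
For every $n\ge2$ we construct a Cantor set $K\subset\mathbb C^n$ that is not pluripolar, although $\varphi^{-1}(K)$ is at most countable for every fine analytic curve $\varphi$. Pluripolarity of a compact set therefore cannot be tested on fine analytic curves. The set $K$ is built from very thin cells whose axes turn from one generation to the next by an angle much larger than the size of the cells, which no curve with a second-order Taylor expansion can follow. We prove that finely holomorphic maps have such an expansion, uniformly on each of countably many pieces that cover the domain.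
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Subharmonic functions take values in $[-\infty,\infty)$, are upper semicontinuous, and are allowed to be identically $-\infty$. An upper semicontinuous function on an open subset of $\mathbb C^n$ is \emph{plurisubharmonic} if its restriction to every complex line is subharmonic. A plurisubharmonic function $u\not\equiv-\infty$ on a domain is locally integrable, so $\{u=-\infty\}$ has Lebesgue measure zero. A set $E\subset\mathbb C^n$ is \emph{pluripolar} if it is locally contained in such a $-\infty$ set: each point of $E$ has a connected open neighborhood $W$ that carries a plurisubharmonic $u\not\equiv-\infty$ with $u=-\infty$ on $E\cap W$. For $n=1$ one says \emph{polar}. Countable subsets of $\mathbb C$ are polar: if $a_1,a_2,\dots$ lie in a disc $W$ of radius $\frac12$, then $\sum_j2^{-j}\log|z-a_j|$ is a decreasing limit of subharmonic functions on $W$, and it is integrable over $W$.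

The local definition can be made global. Let $\mathcal L$ be the class of plurisubharmonic functions $u\not\equiv-\infty$ on $\mathbb C^n$ with $u(z)\le\log(1+|z|)+C_u$.
\begin{itemize}
\item[(P)] (Josefson; Siciak; see \cite[Ch.~4--5]{Klimek}.) If $E\subset\mathbb C^n$ is pluripolar, there is $u\in\mathcal L$ with $u=-\infty$ on $E$.
\end{itemize}

If $u$ is plurisubharmonic on $\mathbb C^n$ and $\varphi$ is a holomorphic map from a plane domain to $\mathbb C^n$, then $u\circ\varphi$ is subharmonic, so the curve either lies in $\{u=-\infty\}$ or meets it in a polar set of parameters. It is natural to ask, conversely, whether a set that is small on every curve must be pluripolar. The more curves we admit, the better the chance of a positive answer, and plane potential theory supplies a class much larger than the holomorphic curves.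

The \emph{fine topology} on $\mathbb C$ is the coarsest topology that makes all subharmonic functions continuous. It is finer than the Euclidean topology, since the functions $|z-a|^2$ are subharmonic. A \emph{fine domain} is a finely open, finely connected subset of $\mathbb C$. A function $f$ on a finely open set $U$ is \emph{finely holomorphic} if every point of $U$ has a compact fine neighborhood $V\subset U$ such that $f|_V$ is a uniform limit on $V$ of rational functions with poles off $V$. A \emph{fine analytic curve} is a nonconstant map $\varphi:U\to\mathbb C^n$ from a fine domain $U$ whose coordinate functions are finely holomorphic. Every nonconstant holomorphic map from an ordinary domain is a fine analytic curve (Lemma~\ref{lem:domain}), but a finely holomorphic function can be unbounded in every Euclidean neighborhood of a point of its domain (Example~\ref{ex:poles}). The following question is posed by Edlund and El Marzguioui \cite{EM}.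

\medskip
\noindent\textbf{Question.} \emph{Let $n\ge2$ and let $K\subset\mathbb C^n$ be compact. Suppose that $\varphi^{-1}(K)$ is polar (or empty) for every fine analytic curve $\varphi:U\to\mathbb C^n$. Must $K$ be pluripolar?}
\medskip

For $n=1$ the identity map is a fine analytic curve and the answer is yes. For $n\ge2$ take a product $E_1\times\dots\times E_n$ of nonpolar compact plane sets, such as a polydisc, the cube $[0,1]^n$ or the torus. If $u\in\mathcal L$ were $-\infty$ on the product, then for fixed $z_2\in E_2,\dots,z_n\in E_n$ the function $u(\cdot,z_2,\dots,z_n)$ would be $-\infty$ on the nonpolar set $E_1$, hence on $\mathbb C$; freeing the other variables one at a time gives $u\equiv-\infty$. So by (P) the product is not pluripolar, and the reason is precisely that it has nonpolar slices along lines. Such examples suggest the answer yes. The answer is no.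

\begin{theorem}\label{thm:main}
Let $n\ge2$. There is a compact set $K\subset\mathbb C^n$, a Cantor set, with the following properties.
\begin{itemize}
\item[(i)] $K$ is not pluripolar.
\item[(ii)] For every fine analytic curve $\varphi:U\to\mathbb C^n$ the set $\varphi^{-1}(K)$ is at most countable.
\item[(iii)] For every nonconstant holomorphic map $\varphi:\Omega\to\mathbb C^n$ on an ordinary domain $\Omega\subset\mathbb C$, the set $\varphi^{-1}(K)$ has no accumulation point in $\Omega$.
\end{itemize}
\end{theorem}

Since countable sets are polar, (i) and (ii) answer the question in the negative for every $n\ge2$. The word ``countable'' in (ii) cannot be replaced by ``finite''.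

\begin{proposition}\label{prop:finite}
For every infinite compact set $K\subset\mathbb C^n$, in particular for every nonpluripolar one, there is an entire curve $\varphi:\mathbb C\to\mathbb C^n$, which is a fine analytic curve, with $\varphi^{-1}(K)$ infinite.
\end{proposition}

The set $K$ imitates a product at every scale, so that a quantitative form of the slicing argument survives, but the product structure is flattened and turned from scale to scale, so that no single curve profits from it. Section~\ref{sec:model} shows this on one generation in $\mathbb C^2$. Section~\ref{sec:K} constructs $K$ and proves (iii), and Section~\ref{sec:nonpp} proves (i). Sections~\ref{sec:fine} and~\ref{sec:taylor} do not involve $K$: they establish a second-order Taylor estimate for finely holomorphic functions. Section~\ref{sec:countable} makes this estimate uniform and proves (ii) and Proposition~\ref{prop:finite}.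

\medskip
\noindent\emph{Notation.} $D(t,s)$ is an open disc and $\Delta$ the closed unit disc in $\mathbb C$. On $\mathbb C^n$, $|\cdot|$ is the Euclidean norm, $\|w\|=\max_j|w_j|$, and balls are closed Euclidean balls.

\section{Chords, lemniscates, and one generation in $\mathbb C^2$}\label{sec:model}

\subsection*{Directions of chords}
For nonzero $a,b\in\mathbb C^n$ let
\[
d(a,b)=\operatorname{dist}\bigl(a/|a|,\mathbb Cb\bigr)=\Bigl(1-\frac{|\langle a,b\rangle|^2}{|a|^2|b|^2}\Bigr)^{1/2},
\]
the sine of the angle between the complex lines $\mathbb Ca$ and $\mathbb Cb$. If $P_a$ is the orthogonal projection onto $\mathbb Ca$, then $P_a-P_b$ is self-adjoint of rank at most $2$, has trace $0$, and its square has trace $2d(a,b)^2$. Its nonzero eigenvalues are therefore $\pm d(a,b)$, so $d(a,b)=\|P_a-P_b\|$ in the operator norm, and $d$ is a metric on the space $\mathbb P^{n-1}$ of complex lines. Since $b/|a|\in\mathbb Cb$ and $d$ is symmetric,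
\begin{equation}\label{eq:angle}
d(a,b)\le\frac{|a-b|}{\max(|a|,|b|)} .
\end{equation}

\begin{lemma}\label{lem:chord}
Let $p,q,b\in\mathbb C^n$, $b\ne0$, $\zeta\in\mathbb C\setminus\{0\}$, $m\ge1$ and $L>0$. If $|q-p-\zeta^mb|\le L|\zeta|^{m+1}$ and $L|\zeta|\le|b|/2$, then $q\ne p$ and
\[
d(q-p,b)\le\frac{L}{|b|}\Bigl(\frac{2|q-p|}{|b|}\Bigr)^{1/m}.
\]
\end{lemma}

\begin{proof}
We have $|q-p|\ge|b||\zeta|^m-L|\zeta|^{m+1}\ge\frac12|b||\zeta|^m>0$, so $|\zeta|\le(2|q-p|/|b|)^{1/m}$. By \eqref{eq:angle}, $d(q-p,b)=d(q-p,\zeta^mb)\le L|\zeta|^{m+1}/(|b||\zeta|^m)=L|\zeta|/|b|$.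
\end{proof}

Thus the chords of a holomorphic curve from a fixed point approach the tangent line at a rate that is a power of their length. We want a set $K$ whose chords never do this. We shall arrange that a chord of $K$ at the $k$th scale $r_k$ is almost parallel to a unit vector $v_k$, and that $d(v_k,v_l)$ for $l>k$ is much larger than any power of $r_k$. A rate cannot be avoided here: $\mathbb P^{n-1}$ is compact, so along a subsequence of scales the lines $\mathbb Cv_k$ converge, and the mere existence of a tangent line gives no contradiction. This is why we need Taylor estimates beyond the first order.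

\subsection*{Lemniscates}
We use the maximum principle in the following form.
\begin{itemize}
\item[(M)] Let $X\subset\mathbb C$ be compact and nonempty, and let $h$ be subharmonic on $\mathbb C\setminus X$, bounded above near $\infty$, with $\limsup_{z\to x}h(z)\le0$ at every $x\in\partial X$. Then $h\le0$ on $\mathbb C\setminus X$.
\end{itemize}
Indeed, an isolated point is removable for a subharmonic function that is bounded above near it. So $h$ extends to the complement of $X$ in the Riemann sphere, and the usual maximum principle applies on each component.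

\begin{lemma}\label{lem:lemniscate}
Let $P$ be a polynomial of degree $N\ge1$, $c>0$ and $X=\{|P|\le c\}$. If $g$ is subharmonic on $\mathbb C$, $g(\zeta)\le\log(1+|\zeta|)+O(1)$ and $g\le0$ on $X$, then $g\le\frac1N\log(|P|/c)$ on $\mathbb C\setminus X$.
\end{lemma}

\begin{proof}
The function $h=g-\frac1N\log(|P|/c)$ is subharmonic off $X$, where $P$ has no zeros. It is bounded above near $\infty$ because $\frac1N\log|P(\zeta)|=\log|\zeta|+O(1)$; this is where the growth of $g$ is used. At $x\in\partial X$ we have $|P(x)|=c$ and $\limsup_{z\to x}g(z)\le g(x)\le0$. Apply (M).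
\end{proof}

\subsection*{One generation}
Take $P(\zeta)=\zeta^N-1$ and $0<c\le1$. For small $c$ the set $X$ lies in tiny discs about the $N$th roots of unity, and the lemma gives $g\le\frac1N\log\frac2c$ on $\Delta$. However small $c$ is, a large $N$ makes this \emph{loss} small. Now let $U\in\mathcal L$ on $\mathbb C^2$ with $U\le0$ on $X\times X$. The lemma in $w_1$, for fixed $w_2\in X$, gives $U\le\frac1N\log\frac2c$ on $\Delta\times X$. The lemma in $w_2$, for fixed $w_1\in\Delta$, then gives $U\le\frac2N\log\frac2c$ on $\Delta^2$. So we may replace a bidisc by $N^2$ tiny pieces at a small loss, and if the losses of the successive generations have a finite sum, the limit set will not be pluripolar.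

The chords between these pieces point in many directions, among them both coordinate axes. But the class $\mathcal L$ is invariant under invertible affine maps, and directions are not. We therefore flatten the bidisc by
\[
M(w_1,w_2)=\bigl(r(w_1+sw_2),\,r^2w_2\bigr),\qquad 0<r\ll s\ll1 .
\]
Let $N=2$ and $s=\frac18$. The four grid points $(\pm1,\pm1)$ have images with first coordinates $\frac98r,\frac78r,-\frac78r,-\frac98r$ and second coordinates $\pm r^2$. Each of the six chords has first coordinate of modulus at least $r/4$ and second coordinate of modulus at most $2r^2$, so its $d$-distance from the first axis is at most $8r$. The shear $s$ is essential: for $s=0$ the chord from $M(1,-1)$ to $M(1,1)$ is $(0,2r^2)$, which is orthogonal to the axis (Figure~\ref{fig:cell}).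

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw (-3,1.3) rectangle (3,2.3);
\foreach \x/\y in {2.4/2.2,2.4/1.4,-2.4/2.2,-2.4/1.4}
  \fill[rotate around={25:(\x,\y)}] (\x,\y) ellipse (0.16 and 0.04);
\draw[dashed] (2.4,1.4)--(2.4,2.2) (-2.4,1.4)--(-2.4,2.2);
\draw (4.6,0.5)--(1.4,-0.5)--(-4.6,-0.5)--(-1.4,0.5)--cycle;
\foreach \x/\y in {3.68/0.4,1.12/-0.4,-3.68/-0.4,-1.12/0.4}
  \fill[rotate around={25:(\x,\y)}] (\x,\y) ellipse (0.16 and 0.04);
\draw[dashed] (3.68,0.4)--(1.12,-0.4) (-3.68,-0.4)--(-1.12,0.4);
\draw[->] (-1,-0.9)--(1,-0.9) node[right] {$v_k$};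
\end{tikzpicture}
\caption{Real slices of a thin cell in $\mathbb C^2$ with long axis $v_k$ and four small children (black), whose own axis $v_{k+1}$ is turned. Top: without shear, the dashed chords between children are orthogonal to $v_k$. Bottom: after a shear the children have distinct projections to the axis, and all chords become almost parallel to $v_k$ as the cell gets thinner. Not to scale.}
\label{fig:cell}
\end{figure}

The two requirements compete. A child of length $r'$ with a new axis must fit into a parent of width $r^2$, so $r'\ll r^2$. The child contains a ball of radius only $r'^2$, so $\log\frac1c$ is of order $\log\frac1{r'}$, and the loss is of order $N^{-1}\log\frac1{r'}$. This asks for large $N$. On the other hand, in $\mathbb C^n$ the $N^n$ grid points are separated along the axis by about $rN^{-n}$, so chords deviate from the axis by about $rN^n$. This asks for $N^n\ll1/r$. Since the loss depends on $r$ only logarithmically there is ample room: we take $r'=r^4$ and $N=(\log\frac1r)^2$.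

\section{The set $K$ and its chords}\label{sec:K}

\subsection*{Parameters}
Fix $n\ge2$. For $k\ge1$ put
\[
r_k=e^{-4^k},\quad N_k=16^k,\quad s_k=\frac1{4N_k},\quad\rho_k=3n\,r_k^2,\quad\sigma_k=\frac{r_k^7}{3n},\quad\varepsilon_k=\frac{8n\,r_k}{s_k^n},
\]
and note that $r_{k+1}=r_k^4$. Since $\log\varepsilon_k=-4^k+O(k)$, there is $k_0\ge1$ with
\begin{equation}\label{eq:k0}
\varepsilon_k\le2^{-k-4}\qquad(k\ge k_0).
\end{equation}
From now on $k\ge k_0$. As $\varepsilon_k\le1$, we have $r_k\le s_k/(8n)=1/(32nN_k)\le1/(48n)$, and hence
\begin{equation}\label{eq:par}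
r_k\le\tfrac12,\qquad\sigma_k\le1,\qquad N_k\rho_k\le\tfrac12,\qquad4^k\ge\log(48n).
\end{equation}

\subsection*{Axes}
Let $e_1,\dots,e_n$ be the standard basis and $v_k=(e_1+2^{-k}e_2)/\sqrt{1+4^{-k}}$. For $a,b\in[0,1]$ the identity $(1+a^2)(1+b^2)-(1+ab)^2=(a-b)^2$ gives
\[
d(e_1+ae_2,e_1+be_2)=\frac{|a-b|}{\sqrt{(1+a^2)(1+b^2)}}\ge\frac{|a-b|}2 ,
\]
and therefore
\begin{equation}\label{eq:axes}
d(v_k,v_l)\ge2^{-k-2}\qquad(l>k).
\end{equation}
This is the step that needs $n\ge2$: for $n=1$ the metric $d$ vanishes identically.

\subsection*{Cells}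
Complete $v_k$ to an orthonormal basis $(v_k,f_{k,2},\dots,f_{k,n})$ and define a linear map $M_k$ of $\mathbb C^n$ by
\[
M_k(w)=r_k\,\ell_k(w)\,v_k+r_k^2\sum_{j=2}^nw_jf_{k,j},\qquad\ell_k(w)=\sum_{j=1}^ns_k^{j-1}w_j .
\]
The \emph{level-$k$ cell with center $p$} is $p+M_k(\Delta^n)$. We claim that
\begin{equation}\label{eq:M}
|M_k(w)|\le3n\,r_k\|w\|,\qquad\|w\|\le r_k^{-2}|M_k(w)| .
\end{equation}
Since $s_k\le\frac14$, we have $\sum_{j\ge2}s_k^{j-1}\le\frac13$. Hence $|\ell_k(w)|\le\frac43\|w\|$ and $|M_k(w)|\le(\frac43r_k+\sqrt n\,r_k^2)\|w\|$, which gives the first inequality. For the second, $|w_j|\le r_k^{-2}|M_k(w)|$ for $j\ge2$, and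
\[
|w_1|\le|\ell_k(w)|+\tfrac13\max_{j\ge2}|w_j|\le\bigl(r_k+\tfrac13\bigr)r_k^{-2}|M_k(w)|\le r_k^{-2}|M_k(w)| .
\]
By \eqref{eq:M}, $M_k$ is invertible, and a level-$k$ cell contains the ball of radius $r_k^2$ and lies in the ball of radius $3nr_k$ about its center.

\subsection*{Children}
Let $W_k$ be the set of the $N_k^n$ points $(1-\rho_k)(\omega_1,\dots,\omega_n)$ with $\omega_j^{N_k}=1$ for all $j$. The \emph{children} of the level-$k$ cell $C$ with center $p$ are the level-$(k+1)$ cells $C_w$ with centers $p_w=p+M_k(w)$, $w\in W_k$. The factor $1-\rho_k$ makes room for them inside $C$: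
\begin{equation}\label{eq:incl}
p+M_k(w+\sigma_k\Delta^n)\subset C_w\subset p+M_k(w+\rho_k\Delta^n)\subset C .
\end{equation}
For the first inclusion, $M_k(\sigma_k\Delta^n)$ lies in the ball of radius $3nr_k\sigma_k=r_k^8=r_{k+1}^2$ about $0$. For the second, $C_w$ lies in the ball of radius $3nr_{k+1}=r_k^2\rho_k$ about $p_w$, and this ball lies in $p_w+M_k(\rho_k\Delta^n)$ by \eqref{eq:M}. The third holds because $w+\rho_k\Delta^n\subset\Delta^n$.

\begin{lemma}\label{lem:children}
Let $C_w,C_{w'}$ with $w\ne w'$ be children of a level-$k$ cell, and let $q\in C_w$, $q'\in C_{w'}$. Then $q\ne q'$ and $d(q-q',v_k)\le\varepsilon_k$.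
\end{lemma}

\begin{proof}
Drop the index $k$. Let $m$ be the first index with $w_m\ne w'_m$. Distinct $N$th roots of unity are at distance at least $2\sin(\pi/N)\ge4/N$, and $1-\rho\ge\frac12$, so $|w_m-w'_m|\ge2/N=8s$. The ratio $s$ is so small that the $m$th term of $\ell$ dominates the later ones:
\[
|\ell(w-w')|\ge8s^m-\sum_{j>m}2s^{j-1}\ge8s^m-\tfrac83s^m\ge s^n .
\]
Hence $|p_w-p_{w'}|\ge rs^n$. The component of $p_w-p_{w'}=M(w-w')$ orthogonal to $v$ has norm at most $2\sqrt n\,r^2$, so $d(p_w-p_{w'},v)\le2\sqrt n\,r/s^n$. Further,
\[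
|(q-q')-(p_w-p_{w'})|\le6nr^4=\frac{6nr^3}{s^n}\cdot rs^n<rs^n ,
\]
because $6nr^3/s^n\le\varepsilon<1$. So $q\ne q'$, and \eqref{eq:angle} gives $d(q-q',p_w-p_{w'})\le6nr^3/s^n$. By the triangle inequality, $d(q-q',v)\le(2\sqrt n+6nr^2)r/s^n\le\varepsilon$.
\end{proof}

\subsection*{The set $K$}
Start with the level-$k_0$ cell with center $0$, take its children, their children, and so on; from now on ``cell'' means one of these. Let $K_k$ be the union of the level-$k$ cells and
\[
K=\bigcap_{k\ge k_0}K_k=\Bigl\{\sum_{k\ge k_0}M_k(w^{(k)}):\ w^{(k)}\in W_k\Bigr\}.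
\]
The two descriptions agree because the partial sums are the centers of a nested sequence of cells whose diameters tend to $0$. By \eqref{eq:incl} the compact sets $K_k$ decrease, and by Lemma~\ref{lem:children} and induction the cells of one level are pairwise disjoint. So $K$ is compact and totally disconnected. It has no isolated points, since every cell meets $K$ and has more than one child. Thus $K$ is a Cantor set.

For distinct $p,q\in K$ let $k(p,q)$ be the largest level $k$ at which $p$ and $q$ lie in one cell. Then $p$ and $q$ lie in different children of that cell, and with $k=k(p,q)$,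
\begin{equation}\label{eq:level}
|p-q|\le6nr_k,\qquad d(p-q,v_k)\le\varepsilon_k .
\end{equation}
If $q_j\to p$ with $q_j\in K\setminus\{p\}$, then $k(p,q_j)\to\infty$, since the finitely many cells of a given level are at positive distance from one another.

\begin{proposition}\label{prop:notangent}
Let $p\in K$ and $q_j\in K\setminus\{p\}$ with $q_j\to p$. Then there do not exist $b\in\mathbb C^n\setminus\{0\}$, $C<\infty$ and $\theta>0$ such that $d(q_j-p,b)\le C|q_j-p|^\theta$ for all large $j$.
\end{proposition}

\begin{proof}
Suppose they exist. Fix a large $j$, put $k=k(p,q_j)$, and choose $j'>j$ with $l=k(p,q_{j'})>k$. By \eqref{eq:axes}, \eqref{eq:level} and \eqref{eq:k0},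
\[
d(q_j-p,q_{j'}-p)\ge d(v_k,v_l)-\varepsilon_k-\varepsilon_l\ge2^{-k-2}-2^{-k-4}-2^{-k-5}\ge2^{-k-3}.
\]
Both chords have length at most $6nr_k$, so the left side is at most $d(q_j-p,b)+d(b,q_{j'}-p)\le2C(6nr_k)^\theta$. Thus $2^{-k-3}\le2C(6n)^\theta e^{-\theta4^k}$ for arbitrarily large $k$, which is false.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(iii)]
Suppose $t_j\to t\in\Omega$, $t_j\ne t$, and $q_j=\varphi(t_j)\in K$. Then $q_j\to p=\varphi(t)\in K$, as $K$ is closed. Since $\Omega$ is connected and $\varphi$ is not constant, there are $m\ge1$, $b\ne0$ and $L$ with $|\varphi(\tau)-p-(\tau-t)^mb|\le L|\tau-t|^{m+1}$ for $\tau$ near $t$. By Lemma~\ref{lem:chord}, for large $j$ we have $q_j\ne p$ and $d(q_j-p,b)\le C|q_j-p|^{1/m}$, contrary to Proposition~\ref{prop:notangent}.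
\end{proof}

\section{$K$ is not pluripolar}\label{sec:nonpp}

\begin{lemma}\label{lem:loss}
If $u\in\mathcal L$ and $u\le0$ on all children of a level-$k$ cell $C$, then $u\le\eta_k:=8n4^{-k}$ on $C$.
\end{lemma}

\begin{proof}
Drop the index $k$, let $p$ be the center of $C$, and put
\[
c=\sigma/4\le\tfrac14,\qquad P(\zeta)=\Bigl(\frac{\zeta}{1-\rho}\Bigr)^N-1,\qquad X=\{|P|\le c\}.
\]
We first show that $p+M(X^n)$ lies in the union of the children. Let $\zeta\in X$ and $\zeta'=\zeta/(1-\rho)$. Then $\zeta'^N=1+x$ with $|x|\le c$, so $\zeta'^N=e^\xi$, where the principal logarithm $\xi$ of $1+x$ satisfies $|\xi|\le c/(1-c)\le2c$. The number $\omega=\zeta'e^{-\xi/N}$ is an $N$th root of unity, and $|e^z-1|\le2|z|$ for $|z|\le1$, so $|\zeta'-\omega|\le2|\xi|/N\le4c=\sigma$. Thus $|\zeta-(1-\rho)\omega|\le\sigma$. Hence $X^n\subset\bigcup_{w\in W}(w+\sigma\Delta^n)$, and the first inclusion in \eqref{eq:incl} applies.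

On $\Delta$ we have $|P|\le1+(1-\rho)^{-N}\le1+e^{2N\rho}\le1+e\le4$, by \eqref{eq:par} and the inequality $-\log(1-\rho)\le2\rho$ for $\rho\le\frac12$. So Lemma~\ref{lem:lemniscate} yields: if $g$ is subharmonic on $\mathbb C$, $g(\zeta)\le\log(1+|\zeta|)+O(1)$ and $g\le0$ on $X$, then $g\le\eta':=\frac1N\log\frac4c$ on $\Delta$.

The function $U(w)=u(p+M(w))$ belongs to $\mathcal L$, and $U\le0$ on $X^n$. Suppose $U\le j\eta'$ on $\Delta^j\times X^{n-j}$ for some $j<n$. Fix $w_1,\dots,w_j\in\Delta$ and $w_{j+2},\dots,w_n\in X$, and let $g$ be $U-j\eta'$ as a function of $w_{j+1}$. Then $g\le\eta'$ on $\Delta$, so $U\le(j+1)\eta'$ on $\Delta^{j+1}\times X^{n-j-1}$. By induction $u\le n\eta'$ on $C$. Finally $\log\frac4c=\log\frac{16}\sigma=\log(48n)+7\cdot4^k\le8\cdot4^k$ by \eqref{eq:par}, and $N=16^k$.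
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
Suppose $K$ is pluripolar, and let $u\in\mathcal L$ be $-\infty$ on $K$, by (P). Let $a>0$. The open set $\{u<-a\}$ contains $K$, hence by compactness it contains $K_{k+1}$ for some $k\ge k_0$. Lemma~\ref{lem:loss}, applied to $u+a$ on each level-$k$ cell, gives $u+a\le\eta_k$ on $K_k$. Applied to $u+a-\eta_k$ it gives $u+a\le\eta_k+\eta_{k-1}$ on $K_{k-1}$, and so on down to level $k_0$. Hence $u\le-a+\sum_{j\ge1}\eta_j$ on $K_{k_0}$. The level $k$ depends on $a$, but the sum is finite and does not. Letting $a\to\infty$ gives $u=-\infty$ on $K_{k_0}$, which contains a ball. This contradicts $u\not\equiv-\infty$.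
\end{proof}

\section{How small is the complement of a fine neighborhood?}\label{sec:fine}

To treat fine curves we must know how much of a small disc about $t$ a fine neighborhood of $t$ can miss. The right measure is logarithmic capacity. For a compact $F\subset\mathbb C$,
\[
\log\operatorname{cap}F=\sup_\mu\iint\log|z-\zeta|\,d\mu(z)\,d\mu(\zeta),
\]
the supremum over probability measures on $F$. If $\operatorname{cap}F>0$, it is attained by a unique measure $\mu_F$, the \emph{equilibrium measure}. For a Borel set, $\operatorname{cap}$ is the supremum over compact subsets. Capacity is monotone, and a disc of radius $s$ has capacity $s$. A set $B$ is \emph{thin} at $t$ if $t$ is not in the closure of $B\setminus\{t\}$, or if there is $u$ subharmonic near $t$ with $\limsup u(z)<u(t)$ as $z\to t$ in $B\setminus\{t\}$. We use the following facts \cite[Ch.~3--5]{Ransford}, with the convention $1/\log\frac10=0$.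
\begin{itemize}
\item[(C1)] If $E=\bigcup_jE_j$ with Borel sets $E_j$ and $\operatorname{diam}E\le1$, then $1/\log\frac1{\operatorname{cap}E}\le\sum_j1/\log\frac1{\operatorname{cap}E_j}$.
\item[(C2)] A $1$-Lipschitz map does not increase the capacity of compact sets, and a compact $F\subset\mathbb R$ has length at most $4\operatorname{cap}F$.
\item[(C3)] (Frostman.) If $F$ is compact with $\operatorname{cap}F>0$, then $\int\log|z-\zeta|\,d\mu_F(\zeta)\ge\log\operatorname{cap}F$ for all $z\in\mathbb C$. If every point of $F$ lies in a continuum contained in $F$ with more than one point, then all boundary points are regular and equality holds at every $z\in F$.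
\item[(C4)] (Wiener.) Let $B$ be open, $t\notin B$, and $B_\nu=B\cap\{2^{-\nu}<|z-t|\le2^{-\nu+1}\}$. Then $B$ is thin at $t$ if and only if $\sum_\nu\nu/\log\frac1{\operatorname{cap}B_\nu}<\infty$ (sum over large $\nu$).
\item[(C5)] (Cartan.) $V$ is a fine neighborhood of $t$ if and only if $t\in V$ and $\mathbb C\setminus V$ is thin at $t$.
\end{itemize}

We shall use small capacity in order to find circles that avoid a set. For $E\subset\mathbb C$ define the \emph{circular width} $\operatorname{cw}(E)$ as the supremum over $\tau\in\mathbb C$ of the outer length of $\{|w-\tau|:w\in E\}$. It is monotone and countably subadditive, and if $\operatorname{cw}(E)<b-a$, then about \emph{every} center there is a circle with radius in $(a,b)$ that misses $E$. An open set $E$ is an increasing union of compact sets, and $w\mapsto|w-\tau|$ is $1$-Lipschitz, so (C2) gives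
\begin{equation}\label{eq:cw}
\operatorname{cw}(E)\le4\operatorname{cap}E\qquad(E\text{ open}).
\end{equation}

\begin{lemma}\label{lem:nbhd}
\begin{itemize}
\item[(a)] Every fine neighborhood of $t$ contains a compact fine neighborhood of $t$.
\item[(b)] If $V$ is a compact fine neighborhood of $t$ and $q>0$, then $\operatorname{cap}(D(t,s)\setminus V)\le s^q$ for all sufficiently small $s$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $V$ be a fine neighborhood of $t$. If $V$ contains a disc about $t$, take a smaller closed disc. Otherwise, by (C5), there are $u$ subharmonic near $t$, a number $c<u(t)$ and a closed disc $\overline D$ about $t$ in the domain of $u$ with $u<c$ on $\overline D\setminus V$. The set $V'=\overline D\cap\{u\ge c\}$ lies in $V$, contains $t$, and is compact because $u$ is upper semicontinuous. Its complement is thin at $t$, since $u<c$ on $\overline D\setminus V'$. By (C5), $V'$ is a fine neighborhood of $t$.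

(b) The open set $B=\mathbb C\setminus V$ is thin at $t$. Let $\theta_\nu=\nu/\log\frac1{\operatorname{cap}B_\nu}$ and $\Theta_j=\sum_{\nu\ge j}\theta_\nu$, so that $\Theta_j\to0$ by (C4). Let $2^{-j}<s\le2^{-j+1}\le\frac12$. Then $B\cap D(t,s)\subset E:=\bigcup_{\nu\ge j}B_\nu$, and (C1) gives $1/\log\frac1{\operatorname{cap}E}\le\sum_{\nu\ge j}\theta_\nu/\nu\le\Theta_j/j$. Once $\Theta_j\le1/(q\log2)$, this means $\operatorname{cap}E\le2^{-qj}<s^q$.
\end{proof}

\begin{lemma}\label{lem:domain}
Every domain $\Omega\subset\mathbb C$ is a fine domain, and every nonconstant holomorphic map $\Omega\to\mathbb C^n$ is a fine analytic curve.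
\end{lemma}

\begin{proof}
A holomorphic function is a uniform limit of Taylor polynomials on small closed discs, so only the fine connectedness of $\Omega$ needs proof. Suppose $\Omega$ is the disjoint union of nonempty finely open sets $\Omega_1,\Omega_2$. Each $t\in\Omega_i$ has a compact fine neighborhood $V_t\subset\Omega_i$, and by polar coordinates, \eqref{eq:cw} and Lemma~\ref{lem:nbhd}(b), the area of $D(t,s)\setminus V_t$ is at most $2\pi s\cdot4s^2$ for small $s$. For each $j$ let $Y_j$ be a measurable subset of $\Omega_1\cap D(0,j)$ of maximal area, and let $Y=\bigcup_jY_j$. Every measurable subset of $\Omega_1\setminus Y$ is null. Hence $D(t,s)\setminus Y$ has area $O(s^3)$ if $t\in\Omega_1$, and $D(t,s)\cap Y$ has area $O(s^3)$ if $t\in\Omega_2$.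

For a closed square $Q$ with sides parallel to the axes let $\kappa(Q)$ be the proportion of its area that lies in $Y$; it varies continuously when $Q$ is translated. Slide a small square along a path in $\Omega$ from a point of $\Omega_1$, where $\kappa>\frac12$, to a point of $\Omega_2$, where $\kappa<\frac12$. This gives $Q_0\subset\Omega$ with $\kappa(Q_0)=\frac12$. If $\kappa(Q)=\frac12$, one quarter of $Q$ has $\kappa\ge\frac12$ and one has $\kappa\le\frac12$, and sliding one to the other inside $Q$ gives a square of half the side with $\kappa=\frac12$. The nested squares $Q_j$ of side $s_j$ so obtained shrink to a point $x\in\Omega$, and $Q_j\subset D(x,2s_j)$. Both $Q_j\cap Y$ and $Q_j\setminus Y$ have area $s_j^2/2$, but one of them has area $O(s_j^3)$.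
\end{proof}

About finely holomorphic functions we use the following.
\begin{itemize}
\item[(F)] (Fuglede \cite{Fuglede}.) Let $f$ be finely holomorphic on a fine domain $U$. At each $t\in U$ there is a fine derivative $f'(t)$: for every $\epsilon>0$, the points $w\in U\setminus\{t\}$ with $\bigl|\frac{f(w)-f(t)}{w-t}-f'(t)\bigr|<\epsilon$, together with $t$, form a fine neighborhood of $t$. The function $f'$ is finely holomorphic on $U$. If all derivatives $f^{(j)}$, $j\ge0$, vanish at one point of $U$, then $f\equiv0$.
\end{itemize}

\section{A second-order expansion off a small set}\label{sec:taylor}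

Fact (F) gives a first-order expansion without a rate, and we have seen that a rate is what we need. An example shows what to expect.

\begin{example}\label{ex:poles}
For $j\ge2$ let $c_j=3\cdot2^{-j-1}$, $\gamma_j=e^{-j^3}$, $h_j(z)=j^{-2}\gamma_j/(z-c_j)$, and $f=\sum_jh_j$. The open set $B=\bigcup_jD(c_j,\gamma_j)$ has $B_j=D(c_j,\gamma_j)$ with respect to $t=0$, and $\sum j/j^3<\infty$, so $V=\Delta\setminus B$ is a compact fine neighborhood of $0$ by (C4) and (C5). On $V$ we have $|h_j|\le j^{-2}$, so the series converges uniformly on $V$. It also converges uniformly near each point $z\ne0$ that is not a pole. So $f$ is finely holomorphic on the finely open set $\mathbb C\setminus\{c_2,c_3,\dots\}$, which contains $0$, and $f$ is unbounded in every Euclidean neighborhood of $0$. On the circle $|z-c_j|=\gamma_j$, which lies in $V$, the term $h_j$ has modulus $j^{-2}$, far larger than $|z|^2\approx4^{-j}$. But outside the larger disc $D(c_j,\gamma_j^{1/2})$ we have $|h_j|\le\gamma_j^{1/2}\ll4^{-j}$, and these larger discs are still tiny compared with $|c_j|$.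
\end{example}

The general proof follows this pattern. We split the approximating rational functions into pieces $h_\nu$ whose singularities lie at distance about $2^{-\nu}$ from $t$. The disc $D(c,\gamma^{1/2})$ is the set where the Green function $\log(|z-c|/\gamma)$ of the complement of $D(c,\gamma)$ is less than $\frac12\log\frac1\gamma$, and in this form it has a general analogue.

\begin{proposition}\label{prop:taylor}
Let $f$ be finely holomorphic on a fine domain $U$ and let $t\in U$. There are $C<\infty$, $s_0>0$ and an open set $E\subset\mathbb C$ such that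
\begin{itemize}
\item[(a)] if $w\in D(t,s_0)\setminus E$, then $w\in U$ and $|f(w)-f(t)-f'(t)(w-t)|\le C|w-t|^2$;
\item[(b)] $\operatorname{cw}(E\cap D(t,s))\le Cs^2$ for $0<s\le s_0$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $V\subset U$ be a compact fine neighborhood of $t$ and $R_i$ rational functions with poles off $V$ that converge to $f$ uniformly on $V$. Choose $\beta\ge1$ with $|R_i|\le\beta$ on $V$ for all $i$. Let $B=\mathbb C\setminus V$ and
\[
O_\nu=B\cap\{2^{-\nu-2}<|z-t|<2^{-\nu+2}\},\qquad\gamma_\nu=2^{8-4\nu}.
\]
By Lemma~\ref{lem:nbhd}(b) with $q=4$ there is $\nu_0\ge3$ with $\operatorname{cap}O_\nu\le\gamma_\nu<1$ for $\nu\ge\nu_0$. Below, always $\nu\ge\nu_0$. We shall estimate the Taylor remainder of $R_i$ uniformly in $i$.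

\medskip\noindent\emph{Step 1: splitting the singularities.}
We have no control of $R_i$ on $B$, so we first truncate it. Let $\psi$ be smooth on $[0,\infty)$, $0\le\psi\le1$, $\psi=1$ on $[0,2]$ and $\psi=0$ on $[3,\infty)$, and put $g_i=R_i\,\psi(|R_i|/\beta)$, with $g_i=0$ at the poles. Then $g_i$ is smooth on $\mathbb C$, since it vanishes near the poles, $|g_i|\le3\beta$, and $g_i=R_i$ on the open set $W_i=\{|R_i|<2\beta\}\supset V$. So $\bar\partial g_i=0$ on $W_i$, where $\bar\partial=\frac12(\partial_x+\sqrt{-1}\,\partial_y)$.

Let $\chi_*\ge0$ be smooth, positive on $(\frac12,2)$ and zero elsewhere, and let $\chi(x)=\chi_*(x)/\sum_{\nu\in\mathbb Z}\chi_*(2^\nu x)$ for $x>0$, so that $\sum_{\nu\in\mathbb Z}\chi(2^\nu x)=1$. Put $\chi_\nu(z)=\chi(2^\nu|z-t|)$. It is supported in $\{2^{-\nu-1}\le|z-t|\le2^{-\nu+1}\}$. The functions with index below $\nu_0$ vanish on $D(t,2^{-\nu_0})$, so $\sum_{\nu\ge\nu_0}\chi_\nu=1$ on $0<|z-t|<2^{-\nu_0}$.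

Recall that for a smooth compactly supported $\eta$ the Cauchy transform $\hat\eta(z)=\frac1\pi\int\frac{\eta(\zeta)}{z-\zeta}\,dA(\zeta)$ is smooth, is $O(1/|z|)$ at $\infty$, and satisfies $\bar\partial\hat\eta=\eta$, and that the transform of $\bar\partial\eta$ is $\eta$. Let $h^i_\nu$ be the Cauchy transform of $\chi_\nu\bar\partial g_i$. It is holomorphic off the compact set $\Sigma^i_\nu=\operatorname{supp}\chi_\nu\setminus W_i\subset O_\nu$. To bound it independently of $i$, move the derivative onto $\chi_\nu$: since $\chi_\nu\bar\partial g_i=\bar\partial(\chi_\nu g_i)-g_i\bar\partial\chi_\nu$,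
\[
h_\nu^i(z)=\chi_\nu(z)g_i(z)-\frac1\pi\int\frac{g_i(\zeta)\,\bar\partial\chi_\nu(\zeta)}{z-\zeta}\,dA(\zeta).
\]
Here $|\bar\partial\chi_\nu|\le2^\nu\sup|\chi'|$. Also $\int_{D(t,s)}|z-\zeta|^{-1}dA(\zeta)\le\int_{D(z,s)}|z-\zeta|^{-1}dA(\zeta)=2\pi s$, because the integrand exceeds $1/s$ on $D(z,s)$ and is at most $1/s$ elsewhere. With $s=2^{-\nu+1}$ we get $|h^i_\nu|\le A:=3\beta(1+4\sup|\chi'|)$ on $\mathbb C$.

\medskip\noindent\emph{Step 2: $h_\nu^i$ is small away from $O_\nu$.}
Fix $\nu$. We construct an open set $S_\nu$, independent of $i$, such that for all $i$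
\begin{align}
|h_\nu^i(z)|&\le A\gamma_\nu/\operatorname{dist}(z,O_\nu)&&\text{if }\operatorname{dist}(z,O_\nu)>0,\label{eq:far}\\
|h_\nu^i(z)|&\le A\gamma_\nu^{1/2}&&\text{if }z\notin S_\nu,\label{eq:near}\\
\operatorname{cap}S_\nu&\le\gamma_\nu^{1/2}.\label{eq:capS}
\end{align}
If $O_\nu=\emptyset$, then $h^i_\nu=0$ and we put $S_\nu=\emptyset$. Otherwise we want the Green function of the complement of $O_\nu$. We have a capacity bound for the open set $O_\nu$ but not for its closure, so we approximate from inside. Let $Q_j$ be the union of the closed dyadic squares of side $2^{-j}$ contained in $O_\nu$, for those $j$ for which there is such a square. The compact sets $Q_j$ increase, and every compact subset of $O_\nu$ lies in some $Q_j$. Put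
\[
G_j(z)=\int\log|z-\zeta|\,d\mu_{Q_j}(\zeta)-\log\operatorname{cap}Q_j .
\]
This function is subharmonic on $\mathbb C$, harmonic off $Q_j$, and equals $\log|z|+O(1)$ near $\infty$. By (C3), $G_j\ge0$ on $\mathbb C$ and $G_j=0$ on $Q_j$; being upper semicontinuous, it is continuous at the points of $Q_j$, hence on $\mathbb C$. By (M), applied to $G_{j+1}-G_j$ off $Q_j$, we have $G_{j+1}\le G_j$.

Given $i$, take $j$ with $\Sigma^i_\nu\subset Q_j$. The function $\log|h^i_\nu/A|+G_j$ is subharmonic off $Q_j$. It is bounded above near $\infty$ because $h^i_\nu=O(1/|z|)$, and its $\limsup$ at points of $\partial Q_j$ is at most $0$. By (M),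
\begin{equation}\label{eq:green}
|h^i_\nu|\le Ae^{-G_j}\quad\text{on }\mathbb C .
\end{equation}
Since $G_j(z)\ge\log\operatorname{dist}(z,Q_j)-\log\operatorname{cap}Q_j$, with $Q_j\subset O_\nu$ and $\operatorname{cap}Q_j\le\gamma_\nu$, this gives \eqref{eq:far}. Let $\Lambda=\frac12\log\frac1{\gamma_\nu}$ and $S_\nu=\bigcup_j\{G_j<\Lambda\}$, an increasing union of open sets. Off $S_\nu$ all $G_j$ are at least $\Lambda$, so \eqref{eq:green} gives \eqref{eq:near}. Finally, let $F\subset S_\nu$ be compact with $\operatorname{cap}F>0$. Then $F\subset\{G_j<\Lambda\}$ for some $j$. Integrating the inequality (C3) for $F$ against $\mu_{Q_j}$ and using Fubini's theorem,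
\[
\log\operatorname{cap}F\le\iint\log|z-\zeta|\,d\mu_F(z)\,d\mu_{Q_j}(\zeta)=\int G_j\,d\mu_F+\log\operatorname{cap}Q_j\le\Lambda+\log\gamma_\nu ,
\]
and $\Lambda+\log\gamma_\nu=\log\gamma_\nu^{1/2}$. This is \eqref{eq:capS}.

\medskip\noindent\emph{Step 3: adding up the remainders.}
As $W_i$ is a Euclidean neighborhood of $t$, only finitely many $h^i_\nu$ are nonzero for each $i$. Let $H^i=g_i-\sum_\nu h^i_\nu$. It is smooth on $\mathbb C$ and holomorphic on $D(t,2^{-\nu_0})$, since $\bar\partial H^i=(1-\sum_\nu\chi_\nu)\bar\partial g_i$ and $\bar\partial g_i(t)=0$. On the circle $|z-t|=2^{-\nu_0}$ use $|h^i_\nu|\le A$ for $\nu\le\nu_0+2$, and \eqref{eq:far} for $\nu\ge\nu_0+3$, where $O_\nu\subset D(t,2^{-\nu_0-1})$. This gives $|H^i|\le A':=3\beta+3A+2^{\nu_0+1}A\sum_\nu\gamma_\nu$ on the circle, hence on the disc.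

For $g$ holomorphic near $t$ and defined at $w$ write $\mathcal R[g](w)=g(w)-g(t)-g'(t)(w-t)$. If $g$ is holomorphic with $|g|\le L$ on $D(t,s)$, the Cauchy estimates give $|g'(t)|\le L/s$ and
\begin{equation}\label{eq:cauchy}
|\mathcal R[g](w)|\le L\sum_{j\ge2}\Bigl(\frac{|w-t|}s\Bigr)^j\le2L\,\frac{|w-t|^2}{s^2}\qquad(|w-t|\le s/2).
\end{equation}
The disc $D(t,2^{-\nu-3})$ is at distance at least $2^{-\nu-3}$ from $O_\nu$, so by \eqref{eq:far}
\begin{equation}\label{eq:att}
|h^i_\nu|\le2^{11-3\nu}A\ \text{ on }D(t,2^{-\nu-3}),\qquad|(h^i_\nu)'(t)|\le2^{14-2\nu}A .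
\end{equation}
Since $R_i=g_i=H^i+\sum_\nu h^i_\nu$ on $W_i$, the numbers $a_i=R_i'(t)$ are bounded, and $\mathcal R[R_i]=\mathcal R[H^i]+\sum_\nu\mathcal R[h^i_\nu]$ on $V$.

Call $w$ \emph{good} if $w\in V$, if $2^{-m-1}<|w-t|\le2^{-m}$ with $m\ge\nu_0+1$, and if $w\notin S_\nu$ for all $\nu$ with $|\nu-m|\le3$. Let $w$ be good. By \eqref{eq:cauchy}, $|\mathcal R[H^i](w)|\le2A'4^{\nu_0}|w-t|^2$.

For $\nu\le m-4$ the singularities are farther from $t$ than $w$ is, and $|w-t|\le\frac12\,2^{-\nu-3}$. By \eqref{eq:cauchy} and \eqref{eq:att}, $|\mathcal R[h^i_\nu](w)|\le2^{18-\nu}A|w-t|^2$. The sum over $\nu\ge3$ is at most $2^{16}A|w-t|^2$.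

For $\nu\ge m-3$ we estimate the three terms of the remainder separately. If $|\nu-m|\le3$, the point $w$ may be arbitrarily close to $O_\nu$, and it is here that $S_\nu$ is needed: \eqref{eq:near} gives $|h^i_\nu(w)|\le2^{4-2\nu}A$. If $\nu\ge m+4$, then $O_\nu\subset D(t,2^{-m-2})$, so $\operatorname{dist}(w,O_\nu)\ge2^{-m-2}$, and \eqref{eq:far} gives $|h^i_\nu(w)|\le2^{8-4\nu}2^{m+2}A\le2^{4-2\nu}A$. With \eqref{eq:att}, $\nu\ge3$ and $|w-t|\le1$,
\[
|\mathcal R[h^i_\nu](w)|\le(2^4+2^8+2^{14})\,4^{-\nu}A\le2^{15}4^{-\nu}A .
\]
The sum over $\nu\ge m-3$ is at most $2^{22}4^{-m}A\le2^{24}A|w-t|^2$.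

Altogether $|R_i(w)-R_i(t)-a_i(w-t)|\le C|w-t|^2$ with $C$ independent of $i$ and of the good point $w$. Along a subsequence $a_i\to a$, and in the limit
\begin{equation}\label{eq:witha}
|f(w)-f(t)-a(w-t)|\le C|w-t|^2\qquad\text{for all good }w .
\end{equation}

\medskip\noindent\emph{Step 4: the set $E$.}
Let $E=B\cup\bigcup_\nu\bigl(S_\nu\cap\{2^{-\nu-4}<|w-t|<2^{-\nu+4}\}\bigr)$, an open set. Let $w\in D(t,2^{-\nu_0-1})\setminus E$, $w\ne t$, and define $m$ by $2^{-m-1}<|w-t|\le2^{-m}$. Then $m\ge\nu_0+1$, and if $|\nu-m|\le3$, then $2^{-\nu-4}<|w-t|<2^{-\nu+4}$, so $w\notin S_\nu$. Thus $w$ is good. The $\nu$th set in the union meets $D(t,s)$ only if $2^{-\nu}<16s$. So by \eqref{eq:cw}, Lemma~\ref{lem:nbhd}(b) with $q=2$, and \eqref{eq:capS}, for small $s$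
\[
\operatorname{cw}(E\cap D(t,s))\le4s^2+\sum_{2^{-\nu}<16s}4\cdot2^{4-2\nu}\le4s^2+2^7(16s)^2 .
\]
This is (b), for a small $s_0\le2^{-\nu_0-1}$ and a larger $C$.

\medskip\noindent\emph{Step 5: $a=f'(t)$.}
Let $\epsilon>0$. By (F) and Lemma~\ref{lem:nbhd}(a) there is a compact fine neighborhood $V'\subset U$ of $t$ with $\bigl|\frac{f(w)-f(t)}{w-t}-f'(t)\bigr|<\epsilon$ on $V'\setminus\{t\}$. For small $s$ the union of $D(t,s)\setminus V'$ and $E\cap D(t,s)$ has circular width at most $(4+C)s^2<s$, so some circle about $t$ of radius less than $s$ lies in $V'\setminus E$. At a point of this circle, \eqref{eq:witha} gives $|a-f'(t)|\le\epsilon+Cs$. Let $s\to0$ and then $\epsilon\to0$. Now \eqref{eq:witha} is (a), the case $w=t$ being trivial.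
\end{proof}

\section{Fine curves meet $K$ in countable sets}\label{sec:countable}

Proposition~\ref{prop:taylor} expands $f$ about $t$ at points outside an exceptional set that depends on $t$. The points $t'$ that matter to us, those mapped into $K$, may all be exceptional for $t$. The remedy is to use the expansion about $t'$ as well, and to compare the two affine approximations on a circle that avoids both exceptional sets. The circle is centered at $t$ but must miss the exceptional set of $t'$; this is why circular width takes all centers into account. The constants at $t$ and $t'$ must be comparable, so we cut $U$ into countably many pieces. For $F:U\to\mathbb C^m$ with finely holomorphic coordinates, $F'$ is the vector of their fine derivatives.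

\begin{lemma}\label{lem:pieces}
Let $U$ be a fine domain and let $F:U\to\mathbb C^m$ have finely holomorphic coordinates. Then $U=\bigcup_{i\ge1}T_i$, where
\begin{equation}\label{eq:pieces}
|F(t')-F(t)-F'(t)(t'-t)|\le25i\,|t'-t|^2\qquad\text{if }t,t'\in T_i,\ |t-t'|<\tfrac1{4i}.
\end{equation}
\end{lemma}

\begin{proof}
Let $P_t(w)=F(t)+F'(t)(w-t)$. For each $t\in U$ apply Proposition~\ref{prop:taylor} to the coordinates and let $E_t$ be the union of the $m$ exceptional sets. We obtain $C_t<\infty$ and $s_t>0$ with
\[
|F(w)-P_t(w)|\le C_t|w-t|^2\qquad(w\in D(t,s_t)\setminus E_t\subset U),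
\]
and, since $O(s^2)\le s/10$ for small $s$, we may decrease $s_t$ so that $\operatorname{cw}(E_t\cap D(t,s))\le s/10$ for $0<s\le s_t$. Let $T_i=\{t\in U:C_t\le i,\ s_t\ge1/i\}$. These sets cover $U$.

Let $t,t'\in T_i$ with $0<\delta=|t-t'|<1/(4i)$. Then $4\delta<\min(s_t,s_{t'})$, so the union of $E_t\cap D(t,4\delta)$ and $E_{t'}\cap D(t',4\delta)$ has circular width at most $\frac45\delta<\delta$. Some circle $\Gamma$ about $t$ with radius in $(2\delta,3\delta)$ misses this union. As $\Gamma\subset D(t,3\delta)\cap D(t',4\delta)$, it misses $E_t\cup E_{t'}$, and on $\Gamma$ we have $|F-P_t|\le9i\delta^2$ and $|F-P_{t'}|\le16i\delta^2$. So $|P_t-P_{t'}|\le25i\delta^2$ on $\Gamma$. The norm of an affine map is a convex function, so the bound holds inside $\Gamma$, in particular at $t'$, where $P_{t'}(t')=F(t')$.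
\end{proof}

We shall use twice that a set $Y\subset\mathbb C$ all of whose points are isolated in $Y$ is at most countable: each point is the only point of $Y$ in some disc with rational center and radius. Lemma~\ref{lem:pieces} locates the tangent line only where $F'(t)\ne0$, so we must also control the critical points.

\begin{lemma}\label{lem:critical}
If $f$ is finely holomorphic and nonconstant on a fine domain $U$, then $f'$ has at most countably many zeros.
\end{lemma}

\begin{proof}
First let $h$ be finely holomorphic on $U$, let $Y(h)=\{t\in U:h(t)=0,\ h'(t)\ne0\}$, and let $T_i$ be the sets of Lemma~\ref{lem:pieces} for $F=h$. If $t,t'\in Y(h)\cap T_i$ and $0<|t-t'|<\frac1{4i}$, then \eqref{eq:pieces} reads $|h'(t)||t'-t|\le25i|t'-t|^2$, that is, $|t'-t|\ge|h'(t)|/(25i)$. So every point of $Y(h)\cap T_i$ is isolated in this set, and $Y(h)$ is at most countable.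

Now let $f'(t)=0$. The function $f-f(t)$ is not identically $0$ and vanishes at $t$, so by (F) there is a least $m\ge1$ with $f^{(m)}(t)\ne0$, and $m\ge2$. Then $t\in Y(f^{(m-1)})$. So the zeros of $f'$ lie in $\bigcup_{j\ge1}Y(f^{(j)})$.
\end{proof}

This lemma, through the uniqueness statement in (F), is where fine connectedness of $U$ is indispensable. Without it (ii) fails: let $U$ be a union of two disjoint discs, and let $\varphi$ be nonconstant on one and equal to a point of $K$ on the other.

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]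
Some coordinate of $\varphi$ is nonconstant, so $Z=\{t\in U:\varphi'(t)=0\}$ is at most countable by Lemma~\ref{lem:critical}. Let $T_i$ be the sets of Lemma~\ref{lem:pieces} for $F=\varphi$, and put $A_i=(\varphi^{-1}(K)\cap T_i)\setminus Z$. Since $\varphi^{-1}(K)\subset Z\cup\bigcup_iA_i$, it suffices to show that every point of $A_i$ is isolated in $A_i$.

Suppose $t,t_j\in A_i$, $t_j\ne t$, $t_j\to t$. Put $p=\varphi(t)$, $q_j=\varphi(t_j)$, $b=\varphi'(t)\ne0$. For large $j$, \eqref{eq:pieces} gives $|q_j-p-(t_j-t)b|\le25i|t_j-t|^2$. Hence $q_j\to p$, and Lemma~\ref{lem:chord} with $m=1$ and $L=25i$ gives $q_j\ne p$ and $d(q_j-p,b)\le50i|b|^{-2}|q_j-p|$. As $p,q_j\in K$, this contradicts Proposition~\ref{prop:notangent}.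
\end{proof}

The proof of Theorem~\ref{thm:main} is complete. It remains to see that an infinite intersection cannot be excluded, even for entire curves: the parameters may escape to infinity.

\begin{proof}[Proof of Proposition~\ref{prop:finite}]
Let $p_1,p_2,\dots$ be distinct points of $K$ and put
\[
\varphi(z)=\sum_{j\ge1}\Bigl(\frac{\sin\pi z}{\pi(z-j)}\Bigr)^2p_j .
\]
The $j$th coefficient is entire, equals $1$ at $z=j$, vanishes at the other integers, and is $O(j^{-2})$ uniformly on each compact set. Since the $p_j$ are bounded, the series converges locally uniformly to an entire map with $\varphi(j)=p_j$ for all $j\ge1$. The map is nonconstant, hence a fine analytic curve by Lemma~\ref{lem:domain}, and $\varphi^{-1}(K)$ contains all positive integers.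
\end{proof}

\begin{thebibliography}{9}

\bibitem{EM}
Tomas Edlund and Said El Marzguioui, \emph{Pluripolar hulls and fine analytic structure}, arXiv:0709.2102 (2007).

\bibitem{Fuglede}
Fuglede, \emph{Sur les fonctions finement holomorphes}, Ann. Inst. Fourier 31 (1981).

\bibitem{Klimek}
Klimek, \emph{Pluripotential Theory}.

\bibitem{Ransford}
Ransford, \emph{Potential Theory in the Complex Plane}.

\end{thebibliography}
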